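# Approximation by random fractions without monotonicity

## 1. All numerators: the divisors of a primorial

Fix a function $\Psi:\mathbb N\to\mathbb R_{\ge0}$ and ask which $x\in[0,1]$ satisfy $|x-\frac an|<\Psi(n)$ for infinitely many $n$, where the numerator $a$ may be any element of $[n]:=\{1,\dots,n\}$. For one $n$ the admissible $x$ form a set of measure at most $2n\Psi(n)$. So if $\sum_n n\Psi(n)<\infty$, the first Borel–Cantelli lemma says that almost no $x$ works. Does $\sum_n n\Psi(n)=\infty$ imply that almost every $x$ works?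

It does not. The obstruction is that many fractions with different denominators are the same point. Write $p$ for primes, and $\lambda$ for Lebesgue measure on $[0,1]$.

**Proposition 1.** There is $\Psi$ with $\sum_n n\Psi(n)=\infty$ such that almost every $x\in[0,1]$ satisfies $|x-\frac an|<\Psi(n)$, $a\in[n]$, for only finitely many $n$.

*Proof.* For $y\ge2$ put $N=\prod_{p\le y}p$. Every fraction $\frac an$ with $n\mid N$ and $a\in[n]$ is one of the $N$ points $\frac bN$, $b\in[N]$. But the number of pairs $(a,n)$ is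
$$\sum_{n\mid N}n=\prod_{p\le y}(p+1)=N\prod_{p\le y}\Big(1+\frac1p\Big),$$
and the last product tends to infinity with $y$, because $\sum_p\frac1p$ diverges.

Put $N_0=0$ and choose $y_1<y_2<\cdots$ successively, so that the corresponding $N_j$ satisfy $N_j\ge N_{j-1}^2$, $N_j>N_{j-1}$ and $\sum_{n\mid N_j}n\ge2^{j+1}N_j$. Let $S_j=\{n\mid N_j:\ n>N_{j-1}\}$. These sets are disjoint, as $S_j\subset(N_{j-1},N_j]$. The divisors that were thrown away have sum at most $N_{j-1}^2\le N_j$, so $V_j:=\sum_{n\in S_j}n\ge2^{j+1}N_j-N_j\ge2^jN_j$.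

Let $\Psi=1/V_j$ on $S_j$ and $\Psi=0$ elsewhere. Then $\sum_nn\Psi(n)=\sum_j1=\infty$. The set $B_j$ of $x$ with $|x-\frac an|<\Psi(n)$ for some $n\in S_j$, $a\in[n]$, is covered by $N_j$ intervals of length $2/V_j$, so $\lambda(B_j)\le2N_j/V_j\le2^{1-j}$. Each $S_j$ is finite, so an $x$ that works for infinitely many $n$ lies in infinitely many $B_j$. By Borel–Cantelli such $x$ form a null set. $\square$

For $N=6$ the denominators $1,2,3,6$ give $12$ fractions at only $6$ points.

What changes if we keep only some of the numerators? If we keep exactly those coprime to $n$, all coincidences disappear. In between, suppose we keep the *number* $\varphi(n)$ of coprime numerators, but choose the numerators *at random*. Some coincidences survive. Are there enough of them to ruin the divergence statement?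

## 2. Random numerators: the conjecture and four theorems

Let $f:\mathbb N\to\mathbb Z_{\ge0}$ satisfy $0\le f(n)\le n$. Let $\Omega_f$ be the set of sequences $P=(P_n)$ with $P_n\subseteq[n]$, $\#P_n=f(n)$. Under the product measure $\mathbb P_f$ the sets $P_n$ are independent, and each $P_n$ is uniform among the $f(n)$-element subsets of $[n]$. Put
$$W^P(\Psi)=\Big\{x\in[0,1]:\Big|x-\frac an\Big|<\Psi(n)\text{ for infinitely many }n\in\mathbb N,\ a\in P_n\Big\},\qquad w_n=\frac{f(n)}n ,$$
so that $\mathbb P_f(a\in P_n)=w_n$ for each $a\in[n]$. For example, $f(n)=n$ forces $P_n=[n]$, the case of Section 1. If $f=\varphi$ and $n=6$, then $P_6$ is one of the $15$ two-element subsets of $[6]$, and $w_6=\frac13$.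

For every $P$ the condition $\sum_nf(n)\Psi(n)<\infty$ gives $\lambda(W^P(\Psi))=0$: denominator $n$ contributes measure at most $2f(n)\Psi(n)$, and Borel–Cantelli applies. The issue is divergence. Felipe A. Ramírez, "Khintchine's Theorem with random fractions", arXiv:1708.02874 (2017), says that $P$ has property (RKT) if for every *non-increasing* $\Psi$ the measure $\lambda(W^P(\Psi))$ is $1$ or $0$ according as $\sum f\Psi$ diverges or converges. The question comes from that paper.

**Random Duffin–Schaeffer Conjecture.** For $\mathbb P_\varphi$-almost every $P$, *every* $\Psi:\mathbb N\to\mathbb R_{\ge0}$ satisfies $\lambda(W^P(\Psi))=1$ if $\sum\varphi(n)\Psi(n)=\infty$, and $\lambda(W^P(\Psi))=0$ if $\sum\varphi(n)\Psi(n)<\infty$.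

The conjecture is false. For $n\ge16$ write $l_2(n)=\log\log n>1$ and $l_3(n)=\log\log\log n>0$. The notation $f(n)=n(\log n)^{-o(1)}$ means that there are $\varepsilon(n)\ge0$, $\varepsilon(n)\to0$, with $f(n)\ge n(\log n)^{-\varepsilon(n)}$ for all large $n$. This includes $f=\varphi$, because $\varphi(n)\ge cn/l_2(n)$ for $n\ge16$ (a textbook fact, which also comes out of the proof of Lemma B below). Throughout, $C,c,c',c_1,\dots$ are positive absolute constants, and $C,c$ may change from line to line; the $c$ in the hypothesis of Theorem 4 is that theorem's own.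

**Theorem 1.** There is $\Psi$ with $\sum\varphi(n)\Psi(n)=\infty$ and $\lambda(W^P(\Psi))=0$ for $\mathbb P_\varphi$-a.e. $P$. More generally, this holds with $f$ in place of $\varphi$ whenever $f(n)=n(\log n)^{-o(1)}$.

The $\Psi$ here is deterministic, so for almost every $P$ the conjectured statement fails with the same $\Psi$.

**Theorem 2.** Let $f$ be arbitrary, $M=\{n:\Psi(n)>\frac1{2n}\}$, and
$$I_1=\sum_{n\in M}\min(1,f(n)\Psi(n)),\qquad I_2=\sum_q\varphi(q)\int_0^\infty\min\Big(1,\sum_{n\notin M,\ q\mid n,\ \Psi(n)>t}\frac{f(n)}n\Big)dt .$$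
For $\mathbb P_f$-a.e. $P$: $\lambda(W^P(\Psi))=1$ if $I_1+I_2=\infty$, and $\lambda(W^P(\Psi))=0$ if $I_1+I_2<\infty$.

As an example of $I_2$, let $\Psi$ be supported on primes with $\Psi(p)\le\frac1{2p}$. Then $M=\emptyset$. The term $q=p$ is $(p-1)w_p\Psi(p)=(1-\frac1p)f(p)\Psi(p)$. The term $q=1$ is at most $\sup\Psi\le\frac14$, and all other terms vanish. So $I_2=\infty$ exactly when $\sum f(p)\Psi(p)=\infty$: with no common divisors there is no correction to the naive series.

**Theorem 3.** Let $f=\varphi$. (a) If $\sum_{n\ge16}\varphi(n)\Psi(n)\frac{l_3(n)}{l_2(n)}=\infty$, then $\lambda(W^P(\Psi))=1$ for $\mathbb P_\varphi$-a.e. $P$. (b) This is optimal: for every $h:\mathbb N\to(0,\infty)$ with $h(n)\to\infty$ there is $\Psi$ with $\sum_{n\ge16}\varphi(n)\Psi(n)\frac{l_3(n)}{l_2(n)}h(n)=\infty$ and $\lambda(W^P(\Psi))=0$ for $\mathbb P_\varphi$-a.e. $P$.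

**Theorem 4.** If for some $c>0$ we have $f(n)\le n(\log n)^{-c}$ for all large $n$, then for each fixed $\Psi$, $\mathbb P_f$-a.s. $\lambda(W^P(\Psi))$ is $1$ or $0$ according as $\sum f\Psi$ diverges or converges. If $f(n)=n(\log n)^{-o(1)}$, this fails, by Theorem 1.

In Theorems 2, 3(a) and 4 the exceptional null set of $P$ may depend on $\Psi$; no statement simultaneous in $\Psi$ is claimed there.

The textbook facts used are these. The first Borel–Cantelli lemma holds on any measure space; the second requires independent events. Fubini's theorem applies because $\{(x,P):x\in W^P(\Psi)\}$ is built by countable operations from the sets $\{x:|x-\frac an|<\Psi(n)\}\times\{P:a\in P_n\}$. Mertens: $\sum_{p\le x}\frac1p=\log\log x+O(1)$, and $\frac c{\log x}\le\prod_{p\le x}(1-\frac1p)\le\frac C{\log x}$ for $x\ge2$. Chebyshev: $\frac x2\le\sum_{p\le x}\log p\le2x$ for large $x$, and the $k$-th prime satisfies $p_k\le Ck^2$. Finally $\sum_{d\mid n}\varphi(d)=n$, $\frac{\varphi(n)}n=\prod_{p\mid n}(1-\frac1p)$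 and $\varphi(ab)\le a\varphi(b)$. Theorem 2, and with it Theorems 3(a) and 4, also needs one deep cited theorem, stated in Section 5; Theorems 1 and 3(b) do not.

## 3. All divisors of $N$ with random numerators

Let us repeat Section 1 with random $P_n$. Let $N=\prod_{p\le y}p$, let $S$ be a set of divisors of $N$, and put
$$V=\sum_{n\in S}f(n),\qquad Z=\Big\{b\in[N]:\ \frac bN=\frac an\text{ for some }n\in S,\ a\in P_n\Big\}.$$
If $\Psi=t$ on $S$, then $S$ contributes $tV$ to the series, while the covered set has measure at most $2t\,\#Z$. The counterexample requires $\mathbb E\#Z$ to be much smaller than $V$.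

Take $S$ to be all divisors, and the bound $\#Z\le N$ from Section 1. For $f=\varphi$,
$$V=\sum_{n\mid N}\varphi(n)=N .$$
There is no gain at all: the bound stops exactly here. So we must look at which points are really hit. Fix $b\in[N]$ and let $e=\gcd(b,N)$. For $n=N/d$ the equation $\frac bN=\frac an$ means $a=b/d$. This is an integer exactly when $d\mid e$, and then $a\in[n]$ automatically. By independence,
$$\mathbb P(b\in Z)=1-\prod_{d\mid e,\ N/d\in S}(1-w_{N/d}).\tag{1}$$

For $N=6$, $f=\varphi$, we have $w_1=1$, $w_2=\frac12$, $w_3=\frac23$, $w_6=\frac13$. With $S=\{1,2,3,6\}$, formula (1) gives $\frac13$ for $b=1,5$; $1-\frac23\cdot\frac13=\frac79$ for $b=2,4$; $1-\frac23\cdot\frac12=\frac23$ for $b=3$; and $1$ for $b=6$. So $\mathbb E\#Z=\frac{35}9<6=V$: there are coincidences.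

**The count for $f=\varphi$.** Exactly $\varphi(N/e)$ elements $b\in[N]$ have $\gcd(b,N)=e$. With all divisors in $S$, let $m_b=\sum_{d\mid e}w_{N/d}=\frac{\varphi(N)}N\prod_{p\mid e}\big(2+\frac1{p-1}\big)$. By (1), $\mathbb P(b\in Z)\le\min(1,m_b)\le m_b^{1/2}$, hence
$$\frac{\mathbb E\#Z}N\le\frac1N\Big(\frac{\varphi(N)}N\Big)^{1/2}\sum_{e\mid N}\varphi(N/e)\prod_{p\mid e}g_p=\prod_{p\le y}\Big(1-\frac1p\Big)^{1/2}\Big(1+\frac{g_p-1}p\Big),\qquad g_p=\Big(2+\frac1{p-1}\Big)^{1/2}.$$
Since $g_p=\sqrt2+O(1/p)$, the logarithm of the right side is $\sum_{p\le y}\frac1p(\sqrt2-\frac32)+O(1)$, so $\mathbb E\#Z\le CN(\log y)^{\sqrt2-3/2}$. The exponent is negative, so $\mathbb E\#Z/V\to0$. Discarding the divisors at most $N_{\rm prev}$, where $N_{\rm prev}^2\le N/2$, only shrinks $Z$ and leaves $V\ge N/2$. Placing such blocks one after another as in Section 1 already disproves the conjecture.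

This is not enough for the theorems. The bound $(\log y)^{\sqrt2-3/2}$ is weaker than the $\frac{\log\log y}{\log y}$ that Theorem 3(b) will need. And for smaller $f$ the set of all divisors is itself the wrong choice, as the next computation shows.

**Where all divisors fail.** Suppose $w_n=w$ is the same for all $n\mid N$, and let $\omega(d)$ be the number of prime factors of $d$. Now the sum of the hitting probabilities at $b$ is $m_b=w2^{\omega(e)}$, and Bonferroni's inequality gives $\mathbb P(b\in Z)\ge m_b-\frac12m_b^2$. Summing over $e\mid N$ with weights $\varphi(N/e)$,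
$$\sum_bm_b=w\prod_{p\le y}(p+1)=V,\qquad\sum_bm_b^2=w^2\prod_{p\le y}(p+3),$$
and $\frac{p+3}{p+1}=1+\frac2{p+1}\le(1+\frac1p)^2$. So $\mathbb E\#Z\ge V\big(1-Cw(\log y)^2\big)$. If $w$ is of order $(\log y)^{-3}$, there are essentially no coincidences. For $N^{1/2}\le n\le N$ the quantity $l_2(n)$ is of order $\log y$, so this is the situation of $f(n)$ of size $n/l_2(n)^3$, which still falls under Theorem 1. A different $S$ is needed.

## 4. Divisors $N/d$ with exactly $k$ primes removed

Take only $n=N/d$ where $d$ has exactly $k$ prime factors. Look at $e=\gcd(b,N)$ again. If $\omega(e)=k$, only $d=e$ can hit $b$, and the fraction that hits is $\frac{b/e}{N/e}$, which is reduced. So the points with $\omega(e)=k$ carry exactly the *reduced* fractions with denominators in $S$, and all *non-reduced* ones are crowded onto the points with $\omega(e)>k$. For $N=6$, $k=1$, $S=\{2,3\}$: the reduced fractions $\frac12,\frac13,\frac23$ are at $b=3,2,4$, and both $\frac22$ and $\frac33$ are at $b=6$.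

Two things make this profitable. If $\frac{\varphi(n)}n$ is small on $S$, the reduced fractions are a small part of $V$. If $k$ is large compared with $s=\sum_{p\le y}\frac1{p-1}$, the points with $\omega(e)>k$ are few, so few that we may count each of them as hit. The first needs $\log k=o(\log y)$. The second needs $k\ge2s/w$, where $w$ is the smallest weight. Both are possible exactly because $w\ge y^{-o(1)}$.

**The parameters.** Let $f(n)\ge n(\log n)^{-\varepsilon(n)}$ for large $n$, with $\varepsilon(n)\ge0$, $\varepsilon(n)\to0$. Let $y$ be large, $N=\prod_{p\le y}p$, so $\frac y2\le\log N\le2y$, and $s=\sum_{p\le y}\frac1{p-1}$. Then $1\le s\le2\log\log y$, because $\sum_{p\le y}\frac1p=\log\log y+O(1)$ and $\sum_p\frac1{p(p-1)}<\infty$. Put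
$$w_*=\min_{N^{1/2}\le n\le N}w_n,\qquad k=\Big\lceil\frac{2s}{w_*}\Big\rceil,\qquad S=\{N/d:\ d\mid N,\ \omega(d)=k\}.$$

**Step 1: size of $k$.** This step shows that $S$ is nonempty and lies in $[N^{1/2},N]$, so that $w_n\ge w_*$ on $S$. Put $\varepsilon^*=\sup_{n\ge N^{1/2}}\varepsilon(n)$, which tends to $0$ as $y\to\infty$. For $N^{1/2}\le n\le N$ we have $1<\log n\le2y$, so $w_n\ge(2y)^{-\varepsilon^*}$. Hence $w_*>0$ and $k\le1+4(\log\log y)(2y)^{\varepsilon^*}$, which gives $\log(2k)=o(\log y)$. In particular $k\le y^{1/4}<\pi(y)$ for large $y$, where $\pi(y)$ is the number of primes up to $y$, so $S\ne\emptyset$. If $d\mid N$ and $\omega(d)=k$, then $\log d\le k\log y\le y^{1/4}\log y\le y^{1/2}\le\frac y4\le\frac12\log N$, so $N/d\ge N^{1/2}$.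

For $f=\varphi$ more is true: $w_n\ge c/l_2(n)\ge c/\log(2y)$ on $[N^{1/2},N]$, so $w_*\ge c/\log y$, $k\le C\log y\,\log\log y$, and $\log(2k)\le C\log\log y$.

**Step 2: size of $\varphi(n)/n$ on $S$.** This step shows that reduced fractions are rare. For $n=N/d\in S$, $\frac{\varphi(n)}n=\prod_{p\le y}(1-\frac1p)\prod_{p\mid d}(1-\frac1p)^{-1}$. It is largest when $d$ is the product of the $k$ smallest primes. Here $k\ge2s\ge2$, and $\log p_k\le\log(Ck^2)\le C\log(2k)$. By Mertens,
$$\max_{n\in S}\frac{\varphi(n)}n\le\prod_{p\le y}\Big(1-\frac1p\Big)\prod_{p\le p_k}\Big(1-\frac1p\Big)^{-1}\le\mu:=C\,\frac{\log(2k)}{\log y}\longrightarrow0\quad(y\to\infty).\tag{2}$$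
For $f=\varphi$ we may, after enlarging $C$, take $\mu=C\frac{\log\log y}{\log y}$.

**Step 3: few points have $\omega(e)>k$.** Put $e_j=\sum_{d\mid N,\ \omega(d)=j}\frac1{\varphi(d)}$. As $N$ is squarefree, $\varphi(N/d)=\varphi(N)/\varphi(d)$, so $\varphi(N)e_j$ is the number of $b\in[N]$ with $\omega(\gcd(b,N))=j$. We compare $e_{k+i}$ with $e_k$. Each $d'$ with $\omega(d')=j+1$ can be written as $dp$, $p\mid d'$, in $j+1$ ways, and $\frac1{\varphi(d')}=\frac1{\varphi(d)}\cdot\frac1{p-1}$. So
$$(j+1)e_{j+1}=\sum_{d\mid N,\ \omega(d)=j}\frac1{\varphi(d)}\sum_{p\le y,\ p\nmid d}\frac1{p-1}\le s\,e_j .$$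
Hence $e_{k+i}\le(s/k)^ie_k$. Since $s/k\le\frac12$, summing the geometric series gives
$$\sum_{i\ge1}e_{k+i}\le\frac{s/k}{1-s/k}\,e_k\le\frac{2s}k\,e_k.\tag{3}$$

**Step 4: the expected number of occupied points.** This step shows $\mathbb E\#Z\le2\mu V$. Fix $b$ and $e=\gcd(b,N)$. As in Section 3, only $n=N/d$ with $d\mid e$ and $\omega(d)=k$ can hit $b$.

* If $\omega(e)<k$, there is no such $d$, and $b\notin Z$.
* If $\omega(e)=k$, only $d=e$ is possible, so $\mathbb P(b\in Z)=w_{N/e}$.
* If $\omega(e)>k$, we use $\mathbb P(b\in Z)\le1$.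

The number of $b$ with a given $e$ is $\varphi(N/e)$, and $\sum_{n\in S}\varphi(n)=\varphi(N)e_k$. By (3),
$$\mathbb E\#Z\le\sum_{n\in S}\varphi(n)w_n+\varphi(N)\sum_{i\ge1}e_{k+i}\le\sum_{n\in S}\varphi(n)\Big(w_n+\frac{2s}k\Big).$$
By the choice of $k$, $\frac{2s}k\le w_*\le w_n$ on $S$. So each summand is at most $2\varphi(n)w_n\le2\mu nw_n=2\mu f(n)$. With $V=\sum_{n\in S}f(n)>0$,
$$\mathbb E\#Z\le2\mu V.\tag{4}$$
If $\Psi=t$ on $S$, then $B=\{x\in[0,1]:\exists n\in S,\ a\in P_n,\ |x-\frac an|<\Psi(n)\}$ is covered by $\#Z$ intervals of length $2t$, so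
$$\mathbb E\lambda(B)\le4t\mu V.\tag{5}$$

**Step 5: end of the proof of Theorem 1.** We place blocks one after another. Choose $y_1<y_2<\cdots$ with $\mu_j\le2^{-j}$ and with the intervals $[N_j^{1/2},N_j]$ pairwise disjoint, where the subscript $j$ marks quantities attached to $y_j$. Let $\Psi=1/V_j$ on $S_j$ and $\Psi=0$ elsewhere. Then $\sum f(n)\Psi(n)=\sum_j1=\infty$. By (5), $\mathbb E\sum_j\lambda(B_j)\le\sum_j4\cdot2^{-j}<\infty$, so almost surely $\sum_j\lambda(B_j)<\infty$. Each $S_j$ is finite, so $W^P(\Psi)=\limsup_jB_j$, which is then null by Borel–Cantelli. This proves Theorem 1, and with $f=\varphi$ it disproves the conjecture. $\blacksquare$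

**Step 6: proof of Theorem 3(b).** The same blocks are used, with $f=\varphi$, $\mu=C\frac{\log\log y}{\log y}$ and heavier $t$. For $n\in S$ we have $\log n\in[\frac y4,2y]$, so $\frac{l_3(n)}{l_2(n)}\ge\frac{\log\log(y/4)}{\log(2y)}\ge c\frac{\log\log y}{\log y}\ge c'\mu$. Choose $y_j$ so that the intervals $[N_j^{1/2},N_j]$ are disjoint and $h(n)\ge2^j$ for all $n\ge N_j^{1/2}$. Let $\Psi=t_j:=2^{-j}/(\mu_jV_j)$ on $S_j$ and $0$ elsewhere. By (5), $\mathbb E\lambda(B_j)\le4\cdot2^{-j}$, so $\lambda(W^P(\Psi))=0$ a.s. as in Step 5. But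
$$\sum_{n\in S_j}\varphi(n)\Psi(n)\frac{l_3(n)}{l_2(n)}h(n)\ge t_jV_j\cdot c'\mu_j\cdot2^j=c'\quad\text{for each }j,$$
so the series diverges. $\blacksquare$

## 5. From random numerators to random denominators: proof of Theorem 2

For positive results we use D. Koukoulopoulos, J. Maynard, *On the Duffin–Schaeffer conjecture*, Ann. of Math. 192 (2020), Theorem 1: *if $\psi:\mathbb N\to\mathbb R_{\ge0}$ and $\sum_q\psi(q)\frac{\varphi(q)}q=\infty$, then for a.e. $x\in[0,1]$ there are infinitely many coprime pairs $(a,q)$ with $|x-\frac aq|\le\frac{\psi(q)}q$.* It produces reduced fractions but gives no control over which numerators appear, so it cannot be applied to a random $P_n$ directly. The way around this is that a *single* point $x$ sees at most one numerator for each $n$ when $\Psi(n)\le\frac1{2n}$. For that $x$, keeping each numerator with probability $w_n$ looks the same as keeping the *whole denominator* $n$ with probability $w_n$. Random denominators with all numerators are within reach of the theorem.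

Large $\Psi(n)$ is dealt with first. Note that $W^P(\Psi)=W^P(\Psi1_M)\cup W^P(\Psi1_{M^c})$.

**Step 1: the part on $M$.** This step shows: if $I_1=\infty$ then $\lambda(W^P(\Psi))=1$ a.s., and if $I_1<\infty$ the part on $M$ is null for every $P$. Let $x\in(0,1]$, $n\in M$, $n>\frac1{2x}$, $r=\Psi(n)>\frac1{2n}$, and let $\kappa$ be the number of $a\in[n]$ with $|x-\frac an|<r$. We claim $\kappa\ge\frac n4\min(r,1)$.

* If $r>1$, then $|x-\frac an|<1<r$ for all $a\in[n]$, because $x$ and $\frac an$ lie in $(0,1]$. So $\kappa=n$.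
* If $r\le1$ and $r<\frac4n$, let $a$ be the integer nearest to $nx$, the larger one in a tie. As $\frac12<nx\le n$, we have $a\in[n]$, and $|a-nx|\le\frac12<nr$. So $\kappa\ge1\ge\frac{nr}4$.
* If $\frac4n\le r\le1$, use the interval $(x-\frac r2,x]$ when $x\ge\frac12$, and $(x,x+\frac r2]$ when $x<\frac12$. It lies in $(0,1]$ and in $(x-r,x+r)$. A half-open interval of length $\frac r2$ contains at least $\frac{nr}2-1$ multiples of $\frac1n$, and $\frac{nr}2-1\ge\frac{nr}4$ since $nr\ge4$.

The probability that $P_n$ misses $\kappa$ given elements of $[n]$ is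
$$\prod_{i<\kappa}\frac{(n-f(n)-i)^+}{n-i}\le(1-w_n)^\kappa\le e^{-w_n\kappa}\le e^{-f(n)\min(r,1)/4}.$$
Since $f(n)$ is a nonnegative integer, $\min(1,f(n)\min(r,1))=\min(1,f(n)r)$: for $r>1$ both sides are $0$ if $f(n)=0$ and $1$ otherwise. As $u\mapsto1-e^{-u/4}$ is concave, the hitting probability is at least $(1-e^{-1/4})\min(1,f(n)\Psi(n))$.

If $I_1=\infty$, independence and the second Borel–Cantelli lemma show that each $x\in(0,1]$ a.s. lies in $W^P(\Psi)$, and by Fubini $\lambda(W^P(\Psi))=1$ a.s. If $I_1<\infty$, then $f(n)\Psi(n)<1$ for all but finitely many $n\in M$, so $\sum_{n\in M}f(n)\Psi(n)<\infty$ and $\lambda(W^P(\Psi1_M))=0$ for every $P$.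

It remains to treat $I_1<\infty$ and $\Psi1_{M^c}$. Replacing $\Psi$ by $\Psi1_{M^c}$ does not change $I_2$. So from now on $\Psi(n)\le\frac1{2n}$ for all $n$, and $M=\emptyset$.

**Step 2: the outcome is a deterministic set.** This step replaces $W^P(\Psi)$ by a set that does not depend on $P$. Let $1_n(x)=1$ if some $a\in\mathbb Z$ has $|x-\frac an|<\Psi(n)$, and $0$ otherwise. Such an $a$ is unique, since two of them would differ by less than $2n\Psi(n)\le1$. If $x\in(0,1]$ and $n>\frac1{2x}$, then $|nx-a|<\frac12$ and $\frac12<nx\le n$ give $a\in[n]$. So for fixed $x\in(0,1]$ the events "some $a\in P_n$ has $|x-\frac an|<\Psi(n)$", $n>\frac1{2x}$, are independent with probabilities $w_n1_n(x)$. By both Borel–Cantelli lemmas and Fubini,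
$$\text{for a.e. }P:\quad\lambda\big(W^P(\Psi)\,\triangle\,G\big)=0,\qquad G=\Big\{x\in[0,1]:\sum_nw_n1_n(x)=\infty\Big\}.\tag{6}$$

**Step 3: random denominators.** This step realizes the same $G$ by another random model. Let $T\subseteq\mathbb N$ contain each $n$ independently with probability $w_n$, and let $W_T=\{x\in[0,1]:1_n(x)=1\text{ for infinitely many }n\in T\}$. For fixed $x$ the events "$n\in T$ and $1_n(x)=1$" are independent with probabilities $w_n1_n(x)$. So the same argument gives $\lambda(W_T\triangle G)=0$ for a.e. $T$.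

**Step 4: a criterion for fixed $T$.** This step decides $\lambda(W_T)$ by a series over reduced denominators. Put
$$\Psi_T^*(q)=\sup\{\Psi(n):q\mid n\in T\}\quad(\sup\emptyset=0),\qquad X(T)=\sum_q\varphi(q)\Psi_T^*(q).$$
Here $\Psi_T^*(q)$ is the largest radius that any $n\in T$ places around the reduced fractions with denominator $q$. For example, let $T=\{4,6\}$, $\Psi(4)=\frac1{10}$, $\Psi(6)=\frac1{20}$. Then $\Psi_T^*$ is $\frac1{10}$ at $q=1,2,4$ and $\frac1{20}$ at $q=3,6$, so $X(T)=\frac{1+1+2}{10}+\frac{2+2}{20}=\frac35$. Since $\Psi(n)\to0$, a nonzero supremum is attained, and $\Psi_T^*(q)\le\frac1{2q}$ because $q\mid n$ implies $n\ge q$. We claim that $\lambda(W_T)=0$ if $X(T)<\infty$, and $\lambda(W_T)=1$ if $X(T)=\infty$.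

*Let $X(T)<\infty$.* Let $x\in W_T$ be irrational. For infinitely many $n\in T$ there is $a$ with $|x-\frac an|<\Psi(n)$. Write $\frac an=\frac pq$ in lowest terms, for an integer $p$. Then $q\mid n$ and $|x-\frac pq|<\Psi_T^*(q)$. A given $\frac pq$ arises for finitely many $n$ only, since $\Psi(n)\to0$ and $x\ne\frac pq$. So infinitely many $\frac pq$ arise, hence infinitely many $q$, since each $q$ allows finitely many $p$. Because $|x-\frac pq|<\frac1{2q}$ we must have $0\le p\le q$, and there are at most $2\varphi(q)$ such $p$ coprime to $q$ (two for $q=1$, $\varphi(q)$ for $q\ge2$). So for given $q$ these $x$ form a set of measure at most $2\Psi_T^*(q)\cdot2\varphi(q)$, which is summable. By Borel–Cantelli $\lambda(W_T)=0$.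

*Let $X(T)=\infty$.* Apply the cited theorem with $\psi(q)=\frac12q\Psi_T^*(q)$, for which $\sum\psi(q)\frac{\varphi(q)}q=\frac12X(T)=\infty$. Almost every $x$ has infinitely many coprime $(a,q)$ with $|x-\frac aq|\le\frac12\Psi_T^*(q)$. For irrational $x$ this forces $\Psi_T^*(q)>0$. So $|x-\frac aq|<\Psi_T^*(q)=\Psi(n)$ for some $n\in T$ with $q\mid n$. As $\frac aq=\frac{a(n/q)}n$, we get $1_n(x)=1$. Infinitely many $q$ occur and $n\ge q$, so infinitely many $n\in T$ occur. Hence $\lambda(W_T)=1$.

With Step 3, $\lambda(G)\in\{0,1\}$. If $\lambda(G)=1$ then $X(T)=\infty$ a.s., and if $\lambda(G)=0$ then $X(T)<\infty$ a.s.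

**Step 5: $X(T)<\infty$ a.s. if and only if $\mathbb EX(T)<\infty$.** This step turns a random criterion into a computable one. A general nonnegative random variable can be finite with infinite mean (take $\mathbb P(Y=2^j)=2^{-j}$, $j\ge1$), so we need the structure of $X$. Write $X=X(T)$. Four properties matter. $X$ is monotone in the set. It is subadditive, $X(A\cup B)\le X(A)+X(B)$, since $\Psi^*_{A\cup B}=\max(\Psi^*_A,\Psi^*_B)$. We have $X(T\cap[k])\uparrow X(T)$ by monotone convergence. And the jumps are bounded: $X(\{n\})=\Psi(n)\sum_{q\mid n}\varphi(q)=n\Psi(n)\le\frac12$.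

Suppose $X<\infty$ a.s. For $a\ge0$, on $\{X>a\}$ let $\tau=\min\{k:X(T\cap[k])>a\}$, which is finite. Then $X(T\cap[\tau-1])\le a$, so $X(T\cap[\tau])\le a+\frac12$. If moreover $X>2a+\frac12$, subadditivity gives $X(T\cap(\tau,\infty))>a$. The event $\{\tau=k\}$ depends only on $T\cap[k]$, so it is independent of $T\cap(k,\infty)$, and
$$\mathbb P\big(X>2a+\tfrac12\big)\le\sum_k\mathbb P(\tau=k)\,\mathbb P\big(X(T\cap(k,\infty))>a\big)\le\mathbb P(X>a)^2.\tag{7}$$
Choose $a_0\ge\frac12$ with $\mathbb P(X>a_0)\le\frac12$ and put $a_{j+1}=2a_j+\frac12\le3a_j$. By (7) and induction $\mathbb P(X>a_j)\le2^{-2^j}$, while $a_j\le3^ja_0$. Hence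
$$\mathbb EX=\int_0^\infty\mathbb P(X>a)\,da\le a_0+\sum_{j\ge0}a_{j+1}\mathbb P(X>a_j)\le a_0+\sum_{j\ge0}3^{j+1}a_0\,2^{-2^j}<\infty .$$
The converse is trivial.

**Step 6: $\mathbb EX(T)$ is comparable to $I_2$.** We have $\Psi_T^*(q)>t$ exactly when $T$ contains some $n$ with $q\mid n$, $\Psi(n)>t$. So
$$\mathbb E\Psi_T^*(q)=\int_0^\infty\Big(1-\prod_{q\mid n,\ \Psi(n)>t}(1-w_n)\Big)dt .$$
The union bound and $1-\prod(1-w_n)\ge1-e^{-\sum w_n}$ give
$$(1-e^{-1})\min\Big(1,\sum w_n\Big)\le1-\prod(1-w_n)\le\min\Big(1,\sum w_n\Big).$$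
Multiplying by $\varphi(q)$ and summing over $q$, we get $(1-e^{-1})I_2\le\mathbb EX(T)\le I_2$. If $I_2<\infty$, then $X(T)<\infty$ a.s., so $\lambda(G)=0$ by Step 4. If $I_2=\infty$, then $\mathbb EX(T)=\infty$, so by Step 5 $X(T)$ is not a.s. finite, which excludes $\lambda(G)=0$; hence $\lambda(G)=1$. Now (6) finishes the proof of Theorem 2. $\blacksquare$

## 6. Small divisors and the sharp loss: Theorems 3(a) and 4

To use Theorem 2 we need a lower bound for $I_2$ by a sum of $f(n)\Psi(n)$ times a correction. The $\min(1,\cdot)$ in $I_2$ caps the multiplicity at each reduced denominator $q$. The observation is that the pairs $(n,q)$ with $q=n/e$ lose little when $e$ is small compared with $w_n^{-1/2}$: for fixed $e$ the map $n\mapsto n/e$ is injective, and the weight $w_n\le e^{-2}$ makes the sum over $e$ converge.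

**Lemma A.** Let $S\subset\mathbb N$ be finite, $w_n\in(0,1]$ for $n\in S$, $m(q)=\sum_{n\in S,\ q\mid n}w_n$, and $U=\sum_q\varphi(q)\min(1,m(q))$. Then
$$\sum_{n\in S}w_n\sum_{e\mid n,\ e\le w_n^{-1/2}}\varphi(n/e)\le\frac{\pi^2}6\,U .$$

*Proof.* Consider the pairs $(n,e)$ with $n\in S$, $e\mid n$, $e\le w_n^{-1/2}$, and put $q=n/e$. Pairs with $m(q)\le1$ contribute at most
$$\sum_{q:\,m(q)\le1}\varphi(q)\sum_{n\in S,\ q\mid n}w_n=\sum_{q:\,m(q)\le1}\varphi(q)m(q)=:U_1 .$$
For pairs with $m(q)>1$ use $w_n\le e^{-2}$ and the injectivity of $n\mapsto n/e$ for fixed $e$. They contribute at most $\sum_ee^{-2}\sum_{q:\,m(q)>1}\varphi(q)=:\frac{\pi^2}6U_2$. Since $U=U_1+U_2$, the bound follows. $\square$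

For a hand check take $S=\{2,3\}$, $w_2=\frac12$, $w_3=\frac23$. Then $w_n^{-1/2}<2$, so only $e=1$ counts and the left side is $\frac12\varphi(2)+\frac23\varphi(3)=\frac{11}6$. On the right, $m(1)=\frac76$ is capped at $1$, so $U=1+\frac12+2\cdot\frac23=\frac{17}6$.

**The lower bound for $I_2$.** Put $\theta(n,R)=\frac1n\sum_{e\mid n,\ e\le R}\varphi(n/e)$ and, for $f(n)>0$, $R_n=(n/f(n))^{1/2}=w_n^{-1/2}$. For $t>0$ apply Lemma A to $S_t=\{n\notin M:\Psi(n)>t,\ f(n)>0\}$, which is finite because $\Psi(n)\le\frac1{2n}$ off $M$. The left side is $\sum_{n\in S_t}f(n)\theta(n,R_n)$. Integrating over $t$, with $\int_0^\infty1_{\Psi(n)>t}\,dt=\Psi(n)$, and noting that the $n$ with $f(n)=0$ contribute nothing to $I_2$, we get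
$$I_2\ge\frac6{\pi^2}\sum_{n\notin M,\ f(n)>0}f(n)\Psi(n)\,\theta(n,R_n).\tag{8}$$

**Lemma B.** For $n\ge16$ and $R\ge1$: $\theta(n,R)\ge\frac{\varphi(n)}n$ and $\theta(n,R)\ge c_1\min\big(1,\frac{1+\log R}{l_2(n)}\big)$.

*Proof.* The first bound is the term $e=1$. For the second, let $L=\log n$, so $\log L=l_2(n)>1$. At $R=L$ the minimum is already $1$, and $\theta$ is nondecreasing in $R$. So we may assume $1\le R\le L$. As $\varphi(n/e)\ge\varphi(n)/e$,
$$\theta(n,R)\ge\frac{\varphi(n)}n\sum_{e\mid n,\ e\le R}\frac1e.\tag{9}$$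

First we bound the divisor sum in (9) from below. Writing $m=d^2e$ with $e$ squarefree,
$$\log R\le\sum_{m\le R}\frac1m\le\frac{\pi^2}6\sum_{e\le R,\ e\text{ squarefree}}\frac1e .$$
Each squarefree $e\le R$ is $e_1e_2$ with $e_1=\gcd(e,n)\le R$ dividing $n$, and $e_2$ a squarefree product of primes $p\le R$, $p\nmid n$. Hence
$$\frac6{\pi^2}\log R\le\Big(\sum_{e_1\mid n,\ e_1\le R}\frac1{e_1}\Big)\prod_{p\le R,\ p\nmid n}\Big(1+\frac1p\Big).\tag{10}$$

Next we bound $\frac{\varphi(n)}n$ from below. The number $n$ has at most $\frac{\log n}{\log L}\le L$ prime factors exceeding $L$, and these contribute to $\frac{\varphi(n)}n$ a factor at least $(1-\frac1L)^L\ge c$, as $L\ge\log16$. So by Mertens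
$$\frac{\varphi(n)}n\ge c\prod_{p\le L}\Big(1-\frac1p\Big)\prod_{p\le L,\ p\nmid n}\Big(1-\frac1p\Big)^{-1}\ge\frac c{l_2(n)}\prod_{p\le L,\ p\nmid n}\Big(1+\frac1p\Big).\tag{11}$$
In particular $\frac{\varphi(n)}n\ge\frac c{l_2(n)}$. Since $R\le L$, the product in (11) is at least the product in (10). Inserting both into (9) gives $\theta(n,R)\ge\frac{c\log R}{l_2(n)}$. Also $\theta(n,R)\ge\frac{\varphi(n)}n\ge\frac c{l_2(n)}$. Averaging these two bounds gives the claim. $\square$

**Proof of Theorem 3(a).** We first show $\theta(n,R_n)\ge c_2\frac{l_3(n)}{l_2(n)}$ for all $n\ge16$, where $f=\varphi$ and $R_n=(n/\varphi(n))^{1/2}$. The two bounds of Lemma B cover complementary cases.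

* If $\frac n{\varphi(n)}\ge l_2(n)^{1/2}$, then $\log R_n\ge\frac14l_3(n)$. Lemma B gives $\theta(n,R_n)\ge c_1\min\big(1,\frac{1+l_3(n)/4}{l_2(n)}\big)\ge\frac{c_1}4\cdot\frac{l_3(n)}{l_2(n)}$, using $l_3\le l_2$.
* Otherwise $\theta(n,R_n)\ge\frac{\varphi(n)}n>l_2(n)^{-1/2}\ge\frac{l_3(n)}{l_2(n)}$, as $\log u\le u^{1/2}$ for $u>0$.

Now let $\sum_{n\ge16}\varphi(n)\Psi(n)\frac{l_3(n)}{l_2(n)}=\infty$. If the part over $n\in M$ diverges, then $\sum_{n\in M}\varphi(n)\Psi(n)=\infty$, because $\frac{l_3}{l_2}\le1$. Hence $I_1=\sum_M\min(1,\varphi\Psi)=\infty$: either infinitely many terms equal $1$, or a tail of the series is unchanged by the minimum. Otherwise the part over $n\notin M$ diverges, and (8) gives $I_2=\infty$. In both cases Theorem 2 yields $\lambda(W^P(\Psi))=1$ a.s. $\blacksquare$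

**Proof of Theorem 4.** If $\sum f\Psi<\infty$, then $\lambda(W^P(\Psi))=0$ for every $P$ by Borel–Cantelli, as in Section 2. Suppose $f(n)\le n(\log n)^{-c}$ for all large $n$ and $\sum f\Psi=\infty$. For large $n$ with $f(n)>0$ we have $R_n\ge(\log n)^{c/2}$, so $\log R_n\ge\frac c2l_2(n)$, and Lemma B gives $\theta(n,R_n)\ge c_1\min(1,\frac c2)$: no loss beyond a constant. If $\sum_{n\in M}f\Psi=\infty$, then $I_1=\infty$ as in the previous proof. Otherwise $\sum_{n\notin M}f\Psi=\infty$, and (8) gives $I_2=\infty$. Theorem 2 gives $\lambda(W^P(\Psi))=1$ a.s. If $f(n)=n(\log n)^{-o(1)}$, the $\Psi$ of Theorem 1 has $\sum f\Psi=\infty$ and $\lambda(W^P(\Psi))=0$ a.s., so the statement fails. $\blacksquare$
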